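# Deforming $\mathrm{SL}(r,\mathbb C)$-representations of twisted Hopf link groups to unitary ones

## 1. Two retraction theorems

Let $n\ge 1$ and let $H_n$ be the twisted Hopf link with $n$ twists, that is, the $(2,2n)$-torus link. The fundamental group of its complement is
$$\Gamma_n=\langle a,b \mid [a^n,b]=1\rangle .$$
For a group $G$, let $G$ act by simultaneous conjugation on the pairs $(A,B)\in G^2$ with $[A^n,B]=1$, and put
$$X(H_n,G)=\{(A,B)\in G^2 \mid [A^n,B]=1\}/\!\!/G .$$
For $G=\mathrm{SU}(r)$ this is the ordinary orbit space with the quotient topology. For $G=\mathrm{SL}(r,\mathbb C)$ it is the GIT quotient with its Euclidean topology. The inclusion $\mathrm{SU}(r)\subset\mathrm{SL}(r,\mathbb C)$ induces a map from the first space to the second, and through this map the first is regarded as a subspace of the second.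

**Theorem A.** For all $r\ge1$ and $n\ge1$, $X(H_n,\mathrm{SU}(r))$ is a strong deformation retract of $X(H_n,\mathrm{SL}(r,\mathbb C))$.

This statement is a conjecture from the paper of Ángel González-Prieto, Marina Logares, Javier Martínez and Vicente Muñoz, "Stratification of $\mathrm{SU}(r)$-character varieties of twisted Hopf links", arXiv:2303.06218 (2023). The case $r=2$ is a known result: there the retraction exists for every $n$, and both spaces are homotopy equivalent to a wedge of $n$ copies of $S^2$.

The proof of Theorem A extends to a larger class of groups.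

**Theorem B.** Let $\Gamma$ be a finitely generated group with a central subgroup $Z$ such that
$$\Gamma/Z\cong F_1*\dots*F_m*\mathbb Z^{*k},\qquad F_i \text{ finite},\quad m,k\ge0 .$$
Let $G$ be any complex reductive linear algebraic group and $K$ a maximal compact subgroup. Then $X(\Gamma,K)=\mathrm{Hom}(\Gamma,K)/K$ is a strong deformation retract of $X(\Gamma,G)=\mathrm{Hom}(\Gamma,G)/\!\!/G$.

In $\Gamma_n$ the element $a^n$ commutes with $a$ and with $b$, so $Z=\langle a^n\rangle$ is central, and $\Gamma_n/Z=\langle a,b\mid a^n=1\rangle=\mathbb Z/n*\mathbb Z$. Most of the lecture proves Theorem A directly, since every mechanism is visible there. Sections 6 to 8 then prove Theorem B.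

We now recall the words used in the statements.

**Strong deformation retract.** A subspace $S\subset X$ is a strong deformation retract of $X$ if there is a continuous map $H:X\times[0,1]\to X$ with $H_0=\mathrm{id}$, $H_1(X)\subset S$, and $H_t(x)=x$ for all $x\in S$ and all $t$.

**GIT quotient.** Let a complex reductive group $G$ act linearly on a complex vector space $V$, and let $Y\subset V$ be a closed $G$-stable subvariety. The ring $\mathbb C[V]^G$ of invariant polynomials is finitely generated. Since the action is linear, this ring is graded, so we may choose homogeneous generators $f_1,\dots,f_q$ of degrees $d_i>0$. Every invariant function on $Y$ extends to an invariant polynomial on $V$, so $(f_1,\dots,f_q)$ identifies $Y/\!\!/G$ with a closed subset of $\mathbb C^q$, and the Euclidean topology is the one inherited from $\mathbb C^q$. The map $Y\to Y/\!\!/G$ is onto, and each fibre contains exactly one closed orbit.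

For example, let $\mathrm{SL}(2,\mathbb C)$ act on itself by conjugation. The quotient is $\mathbb C$, via the trace. The fibre over $2$ consists of the closed orbit $\{I\}$ and of the orbit of $\begin{pmatrix}1&1\\0&1\end{pmatrix}$. The second orbit is not closed: conjugating by $\mathrm{diag}(t,t^{-1})$ turns the corner entry into $t^2$, and $t\to0$ leads to $I$. So a point of a GIT quotient is a closed orbit, not an arbitrary one.

## 2. The cases $r=1$, $n=1$ and $n=r=2$

For $r=1$ both groups are trivial and both spaces are a point.

Let $n=1$ and $r=2$. The pairs $(A,B)$ are commuting pairs in $\mathrm{SL}(2,\mathbb C)$. Commuting matrices can be made upper triangular together, and conjugation by $\mathrm{diag}(t,t^{-1})$ with $t\to 0$ sends them to their diagonal parts. So each point of the quotient is represented by a diagonal pair $(\mathrm{diag}(\lambda,\lambda^{-1}),\mathrm{diag}(\mu,\mu^{-1}))$. Two such pairs are conjugate only if they agree up to $(\lambda,\mu)\leftrightarrow(\lambda^{-1},\mu^{-1})$. This gives a continuous bijection $(\mathbb C^*\times\mathbb C^*)/\pm\to X(H_1,\mathrm{SL}(2,\mathbb C))$.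 It is proper, because a bound on $|\lambda+\lambda^{-1}|$ confines $\lambda$ to a compact subset of $\mathbb C^*$, and likewise for $\mu$. So it is a homeomorphism. The deformation $(\lambda,\mu)\mapsto(\lambda|\lambda|^{-s},\mu|\mu|^{-s})$ is compatible with inversion, and it retracts the space onto $(S^1\times S^1)/\pm$. This quotient of the torus is a sphere, with four corner points coming from $\lambda,\mu\in\{\pm1\}$. So one obtains $S^2$, the wedge with $n=1$.

Let $n=r=2$, so that $A^2$ commutes with $B$. If $A^2$ is not scalar, then $\mathbb C[A^2]=\mathbb C[A]$, since both have dimension $2$. The centralizer of a nonscalar $2\times2$ matrix $M$ is $\mathbb C[M]$, so $B$ commutes with $A$. If $A^2=I$, then $A$ is diagonalizable with eigenvalues $\pm1$ and determinant $1$, so $A=\pm I$ and again $AB=BA$. The remaining case is $A^2=-I$, where $A$ is conjugate to $\mathrm{diag}(i,-i)$ and $B=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ is arbitrary. The stabilizer of $\mathrm{diag}(i,-i)$ is the diagonal torus. Its invariants on $\mathrm{SL}(2,\mathbb C)$ are generated by $a$, $d$ and $bc=ad-1$,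 so this piece of the quotient is $\mathbb C^2$ with coordinates $(a,d)$. It meets the commuting piece where the closed orbit has $b=c=0$, that is, along the hyperbola $ad=1$.

In the compact picture $d=\bar a$ and $|a|\le1$. So a disc is glued to the sphere $(S^1\times S^1)/\pm$ along the circle $\lambda=i$, which is embedded. A sphere with a disc attached along a null-homotopic circle is homotopy equivalent to $S^2\vee S^2$, in agreement with the known result for $n=2$. The complex picture is a similar gluing of $(\mathbb C^*\times\mathbb C^*)/\pm$ and $\mathbb C^2$ along $\mathbb C^*$. A retraction must respect such gluings, which suggests looking for one formula valid on the whole space.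

## 3. Polar decomposition against the relation $[A^n,B]=1$

The group $\mathrm{SL}(r,\mathbb C)$ itself retracts onto $\mathrm{SU}(r)$ by polar decomposition. Every invertible $g$ is uniquely $g=kp$ with $k$ unitary and $p$ positive definite Hermitian, namely $p=(g^*g)^{1/2}$, and one moves along $g\mapsto gp^{-s}$, $0\le s\le1$. So the natural first attempt is
$$(A,B)\longmapsto \big(A(A^*A)^{-s/2},\;B(B^*B)^{-s/2}\big).\tag{1}$$
This meets two obstacles.

The first is that polar decomposition commutes with conjugation by unitary matrices but not with conjugation by $\mathrm{SL}(r,\mathbb C)$, so (1) does not descend to the GIT quotient. Indeed, for real $c\ne0$ the matrices $\mathrm{diag}(2,\tfrac12)$ and $g=\begin{pmatrix}2&c\\0&1/2\end{pmatrix}$ are conjugate. The unitary part of the first is $I$. Put $\nu=\sqrt{25/4+c^2}$ and $k=\frac1\nu\begin{pmatrix}5/2&c\\-c&5/2\end{pmatrix}$. Then $k$ is unitary and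
$$k^*g=\frac1\nu\begin{pmatrix}5&2c\\2c&c^2+5/4\end{pmatrix}$$
is symmetric with positive trace and determinant $\frac1{\nu^2}\big(c^2+\frac{25}4\big)=1$. So it is positive definite, and $k$ is the unitary part of $g$. But $\operatorname{tr}k=5/\nu\neq2$, so $k$ is not conjugate to $I$.

The second obstacle is that (1) can destroy the relation. Take $n=3$, $r=2$, and
$$A=\begin{pmatrix}-\tfrac12&\tfrac32\\-\tfrac12&-\tfrac12\end{pmatrix},\qquad B=\begin{pmatrix}-\tfrac12&-\tfrac i2\\-\tfrac{3i}2&-\tfrac12\end{pmatrix}.\tag{2}$$
Both have determinant $1$. Since $\operatorname{tr}A=-1$, the Cayley–Hamilton theorem gives $A^2+A+I=0$, so $A^3=I$ and $[A^3,B]=1$ holds. With $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ and $X=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, put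
$$U_0=\tfrac1{\sqrt5}(-I+2J),\qquad W_0=\tfrac1{\sqrt5}(-I-2iX).$$
Both are unitary, and one computes
$$U_0^*A=\tfrac1{\sqrt5}\begin{pmatrix}\tfrac32&-\tfrac12\\-\tfrac12&\tfrac72\end{pmatrix},\qquad W_0^*B=\tfrac1{\sqrt5}\begin{pmatrix}\tfrac72&-\tfrac i2\\\tfrac i2&\tfrac32\end{pmatrix}.$$
These are Hermitian with positive trace and determinant $1$, hence positive definite. So $U_0$ and $W_0$ are the unitary parts of $A$ and $B$, and (1) at $s=1$ gives $(U_0,W_0)$. From $J^2=-I$ we get $U_0^2=\frac15(-3I-4J)$ and $U_0^3=\frac1{5\sqrt5}(11I-2J)$, so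
$$U_0^3W_0-W_0U_0^3=\tfrac{4i}{25}(JX-XJ)=\tfrac{8i}{25}\begin{pmatrix}1&0\\0&-1\end{pmatrix}\neq0 .$$
The endpoint violates the relation. The reason is that $A^3=I$ says nothing about the cube of the unitary part of $A$ when $A$ is not normal.

The first obstacle will be removed by choosing, in each closed orbit, the vectors of least norm: these form a single $\mathrm{SU}(r)$-orbit, so only $\mathrm{SU}(r)$-equivariance is needed. This alone does not remove the second obstacle, because the pair (2) is already of least norm in its orbit, as we check in Section 4. But least norm also says something strong about $A^n$, because $A^n$ commutes with both $A$ and $B$. That allows one to treat $A^n$ first, then $A$ by averaging instead of by polar decomposition, and $B$ last.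

## 4. Minimal vectors and the homeomorphism $\mathcal M/K\cong Y/\!\!/G$

The set-up covers both theorems. Let $G\subset\mathrm{GL}_N(\mathbb C)$ be a Zariski closed subgroup with $G=G^*$, where $*$ is the conjugate transpose. Put
$$K=G\cap\mathrm U(N),\qquad \mathcal P=\{p\in G:\ p=p^*>0\}.$$
We recall that such a $G$ is reductive, that every complex reductive linear algebraic group is of this form up to isomorphism, and that $K$ is a maximal compact subgroup. For Theorem A take $G=\mathrm{SL}(r,\mathbb C)$, $N=r$ and $K=\mathrm{SU}(r)$.

For $p$ positive definite and $s\in\mathbb R$, $p^s=\exp(s\log p)$ has the same eigenspaces as $p$, with eigenvalues raised to the power $s$. We use three facts throughout. The map $(p,s)\mapsto p^s$ is continuous. For unitary $u$, $(upu^*)^s=up^su^*$. A matrix commuting with $p$ preserves its eigenspaces, so it commutes with every $p^s$.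

**Lemma 1 (real powers stay in $G$).** If $p\in\mathcal P$, then $p^s\in\mathcal P$ for all $s\in\mathbb R$. Consequently every $g\in G$ has its polar decomposition $g=kp$ with $k\in K$ and $p\in\mathcal P$.

*Proof.* Let $f$ be a polynomial in the matrix entries vanishing on $G$. Diagonalizing $p$ by a unitary matrix, we see that $f(p^s)$ is a finite sum $\sum_j c_je^{s\mu_j}$ with distinct real $\mu_j$. For every integer $s$ it vanishes, since $p^s\in G$. If some $c_j$ were nonzero, the term with the largest such $\mu_j$ would dominate as $s\to\infty$ through the integers, a contradiction. So all $c_j=0$ and $f(p^s)=0$ for all real $s$. As $G$ is cut out in $\mathrm{GL}_N$ by such polynomials, $p^s\in G$. For $g\in G$ we have $g^*g\in\mathcal P$, so $p=(g^*g)^{1/2}\in\mathcal P$ and $k=gp^{-1}\in G\cap\mathrm U(N)=K$. $\square$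

Let $V=\mathrm{End}(\mathbb C^N)^m$, with $G$ acting by simultaneous conjugation, written $gv$, and with the $K$-invariant norm $\|v\|^2=\sum_i\operatorname{tr}(X_iX_i^*)$ for $v=(X_i)$. Note that $gv=v$ means exactly that $g$ commutes with every $X_i$. Let $Y\subset V$ be a closed $G$-stable subvariety.

**Definition (minimal vectors).** $\mathcal M=\{v\in Y:\ \|gv\|\ge\|v\|\text{ for all }g\in G\}$.

This set is closed, being defined by closed conditions in the closed set $Y$, and it is $K$-stable, since $\|gkv\|\ge\|v\|=\|kv\|$.

The following computation is used repeatedly. Let $\xi$ be Hermitian, and let $\operatorname{ad}\xi$ act on $V$ by $X_i\mapsto[\xi,X_i]$. Since $\operatorname{tr}([\xi,X]W^*)=\operatorname{tr}(X[\xi,W]^*)$, this operator is Hermitian. Decompose $v=\sum_\mu v_\mu$ into its eigenvectors. If $p=e^\xi$, then $p^sv=e^{s\operatorname{ad}\xi}v$, so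
$$\phi(s)=\|p^sv\|^2=\sum_\mu e^{2s\mu}\|v_\mu\|^2,\tag{3}$$
a convex function with $\phi'(0)=2\sum_i\operatorname{tr}([\xi,X_i]X_i^*)=2\operatorname{tr}\big(\xi\sum_i[X_i,X_i^*]\big)$.

*Example: one matrix.* Let $Y=\mathrm{SL}(r,\mathbb C)\subset\mathrm{End}(\mathbb C^r)$. If $A$ is normal with eigenvalues $\lambda_i$, then for every $g$ an upper triangular form of $gAg^{-1}$ in an orthonormal basis (Schur) shows $\|gAg^{-1}\|^2\ge\sum|\lambda_i|^2=\|A\|^2$, so $A$ is minimal. Conversely, minimal matrices are normal: this is Lemma 2 below with $g=A$.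

*Example: the pair (2).* If $\sum_i[X_i,X_i^*]=0$, then $\phi'(0)=0$ for every $\xi$. So by convexity $\|kpv\|^2=\phi(1)\ge\phi(0)=\|v\|^2$ for all $g=kp$, and $v$ is minimal. For (2), $A=-\frac12I+\begin{pmatrix}0&3/2\\-1/2&0\end{pmatrix}$ gives $[A,A^*]=\mathrm{diag}(2,-2)$, and $B=-\frac12I+\begin{pmatrix}0&-i/2\\-3i/2&0\end{pmatrix}$ gives $[B,B^*]=\mathrm{diag}(-2,2)$. The sum is $0$, so (2) is minimal although neither $A$ nor $B$ is normal.

**Lemma 2 (stabilizers of minimal vectors).** Let $v\in\mathcal M$ and $g=kp\in G$ with $\|gv\|=\|v\|$. Then $p^sv=v$ for all $s\in\mathbb R$, and $gv=kv$. In particular, if $gv=v$, then $kv=v$, $p^sv=v$ for all $s$, and $g^*v=v$.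

*Proof.* Use (3) with $\xi=\log p$. By Lemma 1, $p^s\in G$, so $\phi(s)\ge\phi(0)$ for all $s$. Moreover $\phi(1)=\|k^{-1}gv\|^2=\|gv\|^2=\phi(0)$. By convexity $\phi\le\phi(0)$ on $[0,1]$, so $\phi$ is constant there and $\phi''=\sum_\mu4\mu^2e^{2s\mu}\|v_\mu\|^2=0$. Hence $v_\mu=0$ for $\mu\ne0$, that is, $p^sv=v$ for all $s$, and $gv=kpv=kv$. If $gv=v$, then $kv=v$ and $g^*v=pk^{-1}v=pv=v$. $\square$

**Kempf–Ness theorem** (Kempf–Ness, *The length of vectors in representation spaces*, LNM 732 (1979), 233–243). The $G$-orbit of a minimal vector is closed.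

**Lemma 3.** The map $\mathcal M/K\to Y/\!\!/G$ induced by $Y\to Y/\!\!/G$ is a homeomorphism.

*Proof.* Surjectivity: each fibre contains a closed orbit, and the norm attains its minimum on this nonempty closed set, at a point of $\mathcal M$.

Injectivity: suppose $v,w\in\mathcal M$ have the same image. Their orbits are closed by the Kempf–Ness theorem, and a fibre contains only one closed orbit, so $w=gv$ for some $g=kp$. Both vectors have the minimal norm of this orbit, so $\|gv\|=\|v\|$, and Lemma 2 gives $w=kv$.

It remains to show that this continuous bijection is a homeomorphism. Let $\mathcal M_V$ be the set of minimal vectors of $V$, a closed cone containing $\mathcal M$. Let $f_1,\dots,f_q$ be the homogeneous generators of $\mathbb C[V]^G$ from Section 1. If $v\in\mathcal M_V$ and all $f_i(v)=0$, then the orbits $Gv$ and $\{0\}$ are closed with the same image in $V/\!\!/G$, so $v=0$. Hence $\sum_i|f_i|^{2/d_i}$ is positive on the unit sphere of $\mathcal M_V$, which is compact. It is homogeneous of degree $2$ under positive scaling, so there is $c>0$ with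
$$\sum_i|f_i(v)|^{2/d_i}\ge c\|v\|^2\qquad\text{for all }v\in\mathcal M_V .$$
So the preimage in $\mathcal M$ of a compact subset of $Y/\!\!/G\subset\mathbb C^q$ is bounded, and it is closed in $V$, hence compact. Its image in $\mathcal M/K$ is compact too. Thus $\mathcal M/K\to Y/\!\!/G$ is proper. A proper continuous map to a locally compact Hausdorff space is closed, and a closed continuous bijection is a homeomorphism. $\square$

The next lemma records exactly what must be constructed. The homotopy need only be defined on $\mathcal M$, need only be $K$-equivariant, and may leave $\mathcal M$ as long as it stays in $Y$.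

**Lemma 4 (descent).** Let $F:\mathcal M\times[0,1]\to Y$ be continuous and $K$-equivariant, with $F_0$ the inclusion. Let $Y_K\subset\mathcal M$ be compact and $K$-stable, with $F_1(\mathcal M)\subset Y_K$ and $F_t|_{Y_K}=\mathrm{id}$ for all $t$. Then $Y_K/K$ embeds in $Y/\!\!/G$ and is a strong deformation retract of it.

*Proof.* The map $Y_K/K\to\mathcal M/K\cong Y/\!\!/G$ is injective and continuous from a compact space to a Hausdorff space, so it is an embedding. The composite $\mathcal M\times[0,1]\xrightarrow{F}Y\to Y/\!\!/G$ is continuous and $K$-invariant. The orbit map $\mathcal M\to\mathcal M/K$ is open, so $\mathcal M\times[0,1]\to(\mathcal M/K)\times[0,1]$ is open and surjective, hence a quotient map. So the composite factors through a continuous map $H:(Y/\!\!/G)\times[0,1]\to Y/\!\!/G$, using Lemma 3. The three conditions on $F$ say that $H_0=\mathrm{id}$, that $H_1$ has image in $Y_K/K$, and that $H_t$ is the identity on $Y_K/K$. $\square$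

## 5. Proof of Theorem A: first $A^n$, then $A$, then $B$

Take $G=\mathrm{SL}(r,\mathbb C)$, $K=\mathrm{SU}(r)$, $V=\mathrm{End}(\mathbb C^r)^2$,
$$Y=\{(A,B):\ \det A=\det B=1,\ A^nB=BA^n\},\qquad Y_K=Y\cap\mathrm{SU}(r)^2 .$$
Then $Y$ is closed in $V$ and $G$-stable, and $Y_K$ is compact and $K$-stable. If $A\in\mathrm{SL}(r,\mathbb C)$ has singular values $\sigma_1,\dots,\sigma_r$, the arithmetic–geometric mean inequality gives $\|A\|^2=\sum\sigma_i^2\ge r|\det A|^{2/r}=r$, with equality for unitary $A$. So unitary pairs minimize the norm on all of $Y$, and $Y_K\subset\mathcal M$. By Lemma 4 it suffices to construct $F$. We build it from three homotopies, run one after the other.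

**What minimality gives.** Let $(A,B)\in\mathcal M$ and $T=A^n\in G$. Since $T$ commutes with $A$ and with $B$, it fixes the vector $(A,B)$. Write $T=Dp$ with $D\in\mathrm{SU}(r)$ and $p=(T^*T)^{1/2}$. By Lemma 2, $D$ and all powers $p^s$ commute with both $A$ and $B$. For a nonminimal pair this can fail: for the pair $(u,u)$ with $u=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $n=1$, we have $p^2=u^*u=\begin{pmatrix}1&1\\1&2\end{pmatrix}$, and $p^2u=\begin{pmatrix}1&2\\1&3\end{pmatrix}\ne\begin{pmatrix}2&3\\1&2\end{pmatrix}=up^2$.

**Step 1.** The purpose is to make $A^n$ unitary. Put $P=p^{1/n}=(T^*T)^{1/(2n)}$. It is positive definite of determinant $1$ and commutes with $A$ and $B$. For $s\in[0,1]$ use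
$$(A,B)\mapsto(AP^{-s},B).$$
The determinant of $AP^{-s}$ is $1$. Since $P$ commutes with $A$, $(AP^{-s})^n=TP^{-ns}=Tp^{-s}$, and this commutes with $B$. So we stay in $Y$. At $s=1$ we reach $A_1=AP^{-1}$ with
$$A_1^n=Tp^{-1}=D,\quad\text{unitary and commuting with }A_1\text{ and }B .$$

**Step 2.** The purpose is to make $A$ unitary without changing $A^n=D$. The matrix $A_1$ has unitary $n$-th power, so it behaves like an element of finite order, and we average an inner product over its powers. Put
$$h=\frac1n\sum_{j=0}^{n-1}(A_1^j)^*A_1^j .\tag{4}$$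
The term $j=0$ shows $h\ge\frac1nI$, so $h$ is positive definite. Replacing $h$ by $A_1^*hA_1$ shifts the index by one, so
$$A_1^*hA_1=h+\tfrac1n\big((A_1^n)^*A_1^n-I\big)=h+\tfrac1n(D^*D-I)=h .\tag{5}$$
This is where Step 1 is needed: the error term vanishes because $A_1^n$ is unitary. From (5), $U=h^{1/2}A_1h^{-1/2}$ satisfies $U^*U=h^{-1/2}A_1^*hA_1h^{-1/2}=I$, so $U$ is unitary. Applying (5) $n$ times gives $D^*hD=h$. Since $D^*=D^{-1}$, this says that $h$ commutes with $D$, and so does every power of $h$. For $s\in[0,1]$ use
$$(A_1,B)\mapsto(h^{s/2}A_1h^{-s/2},\,B).$$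
The determinant is $1$, and $(h^{s/2}A_1h^{-s/2})^n=h^{s/2}Dh^{-s/2}=D$ commutes with $B$. So we stay in $Y$, although only $A_1$ is conjugated and $B$ is left alone. At $s=1$ we reach $(U,B)$ with $U\in\mathrm{SU}(r)$ and $U^n=D$.

**Step 3.** The purpose is to make $B$ unitary. Put $q=(B^*B)^{1/2}$, with $\det q=|\det B|=1$. Since $D$ commutes with $B$, so does $D^{-1}=D^*$. Taking adjoints, $D$ commutes with $B^*$, hence with $B^*B$ and with all powers of $q$. For $s\in[0,1]$ use
$$(U,B)\mapsto(U,Bq^{-s}).$$
The determinant of $Bq^{-s}$ is $1$ and $U^n=D$ commutes with $Bq^{-s}$, so we stay in $Y$. At $s=1$ the matrix $Bq^{-1}$ is unitary, because $q^{-1}B^*Bq^{-1}=I$, and $(U,Bq^{-1})\in Y_K$.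

**Assembly.** The purpose is to verify the hypotheses of Lemma 4. Step 1 is defined on $\mathcal M$. Step 2 is defined on all pairs of $Y$ with $A^n$ unitary, and Step 3 on all pairs of $Y$ with $A$ unitary. Each step starts at the identity, so they concatenate to $F:\mathcal M\times[0,1]\to Y$. Each is given by products, adjoints and real powers of positive definite matrices depending continuously on the pair, so $F$ is continuous. These operations commute with conjugation by unitary matrices, so $F$ is $K$-equivariant. If $A$ and $B$ are unitary, then $T$ is unitary, so $P=I$ and $A_1=A$; then every term of (4) is $I$, so $h=I$; and $q=I$. So $F$ fixes $Y_K$ at all times. Lemma 4 proves Theorem A. $\blacksquare$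

*The pair (2) again.* Here $A^3=I$, so $P=I$ and $A_1=A$. Since $A^2=A^{-1}$,
$$A^*A=\begin{pmatrix}\tfrac12&-\tfrac12\\-\tfrac12&\tfrac52\end{pmatrix},\qquad (A^2)^*A^2=\begin{pmatrix}\tfrac12&\tfrac12\\\tfrac12&\tfrac52\end{pmatrix},\qquad h=\begin{pmatrix}\tfrac23&0\\0&2\end{pmatrix}.$$
So $h^{1/2}Ah^{-1/2}=\begin{pmatrix}-\tfrac12&\tfrac{\sqrt3}2\\-\tfrac{\sqrt3}2&-\tfrac12\end{pmatrix}$, a rotation of order $3$. Its cube is $I$, so $B$ may now be replaced by its unitary part $W_0$ without harm. Polar decomposition of $A$ gave $U_0$ instead, whose cube is not scalar.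

## 6. Central extensions of free products as amalgams

For Theorem B we must know how freely the parts of a representation of $\Gamma$ can be moved. In $\Gamma_n$ the rule was: $A$ and $B$ move independently, as long as $A^n$ stays in the centralizer of $B$.

Let $\Gamma$, $Z$, $F_i$, $m$, $k$ be as in Theorem B. Let $\Gamma_i\supset Z$ be the preimage of $F_i$ in $\Gamma$, and let $b_1,\dots,b_k\in\Gamma$ be lifts of the free generators. For $\Gamma_n$ we have $\Gamma_1=\langle a\rangle$, $Z=\langle a^n\rangle$ and $b_1=b$.

**Lemma 5.** A homomorphism $\Gamma\to G$ is the same as a family of homomorphisms $\rho_i:\Gamma_i\to G$ and $\rho_Z:Z\to G$ with $\rho_i|_Z=\rho_Z$ for all $i$, together with elements $B_j\in G$ ($1\le j\le k$) centralizing $\rho_Z(Z)$.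

*Proof.* Let $E$ be the amalgam over $Z$ of the groups $\Gamma_i$ and $Z\times\langle b_j\rangle$, with $\langle b_j\rangle$ infinite cyclic, and $E=Z$ if $m=k=0$. By the universal property of $E$, families as described are the homomorphisms $E\to G$. So we must show that the canonical map $E\to\Gamma$ is an isomorphism. It is well defined on $Z\times\langle b_j\rangle$ because $Z$ is central in $\Gamma$. The composite $Z\to E\to\Gamma$ is the inclusion, so $Z$ embeds in $E$; it is central in each factor, hence central in $E$. The quotient $E/Z$ is the free product of the groups $\Gamma_i/Z=F_i$ and of $k$ infinite cyclic groups, and the induced map $E/Z\to\Gamma/Z$ is the given isomorphism $F_1*\dots*F_m*\mathbb Z^{*k}\cong\Gamma/Z$. A homomorphism that is the identity on $Z$ and an isomorphism modulo $Z$ is an isomorphism. $\square$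

## 7. Averaging inside $G$: barycenters of positive definite matrices

Step 2 used an arithmetic mean of the matrices $(A_1^j)^*A_1^j$. In $\mathrm{SL}(r,\mathbb C)$ the mean $h$ need not have determinant $1$, but this is harmless, because conjugation by $h^{s/2}$ preserves determinants. In a general $G$ the mean can leave $\mathcal P$, and then the argument no longer shows that the conjugated matrices lie in $G$.

*Example.* Let $G\subset\mathrm{GL}_3(\mathbb C)$ be the group of matrices of determinant $1$ preserving the bilinear form $u_1v_3+u_3v_1-u_2v_2$. The matrix of the form is real, symmetric and equal to its own inverse, so $G=G^*$. A positive diagonal matrix $\mathrm{diag}(x,y,z)$ lies in $G$ only if $xz=1$ and $y=1$. The matrix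
$$g=\begin{pmatrix}0&0&\tfrac12\\0&-1&0\\2&0&0\end{pmatrix}$$
lies in $G$, satisfies $g^2=I$, and has $g^*g=\mathrm{diag}(4,1,\tfrac14)$. The mean $\tfrac12(I+g^*g)=\mathrm{diag}(\tfrac52,1,\tfrac58)$ has $xz=\tfrac{25}{16}$, so it is not in $\mathcal P$. (For this $g$ the conjugates themselves do stay in $G$, since conjugating $g$ by $\mathrm{diag}(x,y,z)$ changes only the corner entries, by the factors $x/z$ and $z/x$; but this comes from the shape of $g$, and not from the averaging argument.)

The remedy is a mean that remains in $\mathcal P$. Let $\mathrm{Pos}_N$ be the space of positive definite Hermitian $N\times N$ matrices with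
$$d(x,y)=\|\log(x^{-1/2}yx^{-1/2})\| ,$$
where $\|\cdot\|$ is the norm $\|X\|^2=\operatorname{tr}(XX^*)$. We recall from Bridson–Haefliger, *Metric Spaces of Non-Positive Curvature*, II.10, that this is a proper CAT(0) space (proper means that closed balls are compact), and that $\mathrm{GL}_N(\mathbb C)$ acts on it by isometries $x\mapsto g^*xg$. The curve $x^{1/2}(x^{-1/2}yx^{-1/2})^tx^{1/2}$, $0\le t\le1$, is the geodesic from $x$ to $y$. The only consequence of CAT(0) that we need is the following inequality, in which $m$ is the midpoint of $y,y'$ and $x$ is arbitrary: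
$$d(m,x)^2\le\tfrac12d(y,x)^2+\tfrac12d(y',x)^2-\tfrac14d(y,y')^2 .\tag{6}$$
For $N=1$, $\mathrm{Pos}_1=(0,\infty)$ with $d(x,y)=|\log(y/x)|$. This is a line, and (6) is an equality.

**Lemma 6 (barycenter).** For $x_1,\dots,x_l\in\mathcal P$ the function $y\mapsto\sum_jd(y,x_j)^2$ on $\mathcal P$ has a unique minimizer $\mathrm{bar}(x_1,\dots,x_l)\in\mathcal P$. It is symmetric and continuous in $(x_1,\dots,x_l)$, satisfies $\mathrm{bar}(g^*x_1g,\dots,g^*x_lg)=g^*\,\mathrm{bar}(x_1,\dots,x_l)\,g$ for $g\in G$, and $\mathrm{bar}(I,\dots,I)=I$.

*Proof.* The set $\mathcal P=G\cap\mathrm{Pos}_N$ is closed in $\mathrm{Pos}_N$. It is stable under $x\mapsto g^*xg$ for $g\in G$, since $G=G^*$. It contains the geodesic between any two of its points: by Lemma 1, $x^{\pm1/2}\in\mathcal P$, so $x^{-1/2}yx^{-1/2}\in\mathcal P$, and all its powers are in $\mathcal P$.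

Existence: the function is continuous and has bounded sublevel sets, so it attains its minimum on the closed subset $\mathcal P$ of a proper space. Uniqueness: if $y,y'$ are both minimizers, their midpoint lies in $\mathcal P$, and summing (6) over $x=x_1,\dots,x_l$ shows that its value is at most the minimum minus $\frac l4d(y,y')^2$; so $y=y'$. Symmetry is clear. Equivariance holds because $x\mapsto g^*xg$ is an isometry preserving $\mathcal P$. If all $x_j=I$, the value $0$ is attained at $I$.

Continuity: let $x^{(\nu)}\to x$ in $\mathcal P^l$ and let $y_\nu$ be the minimizer for $x^{(\nu)}$. Its value is at most the value of the same function at $I$, which is bounded in $\nu$. So $d(y_\nu,x_1^{(\nu)})$ is bounded and the $y_\nu$ stay in a compact set. If a subsequence converges to $y\in\mathcal P$, then passing to the limit in $\sum_jd(y_\nu,x_j^{(\nu)})^2\le\sum_jd(y',x_j^{(\nu)})^2$ for each $y'\in\mathcal P$ shows that $y$ is the minimizer for $x$. So every convergent subsequence has the same limit $\mathrm{bar}(x)$, and $y_\nu\to\mathrm{bar}(x)$. $\square$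

## 8. Proof of Theorem B

**Set-up.** The purpose is to place Theorem B in the frame of Section 4. Embed $G$ in $\mathrm{GL}_N(\mathbb C)$ with $G=G^*$. Maximal compact subgroups are conjugate, so we may take $K=G\cap\mathrm U(N)$. Let $S=S^{-1}$ be a finite generating set of $\Gamma$, $V=\mathrm{End}(\mathbb C^N)^S$, and $Y=\mathrm{Hom}(\Gamma,G)\subset V$ via $\rho\mapsto(\rho(s))_{s\in S}$. This is closed in $V$: the equations $X_sX_{s^{-1}}=I$ force the $X_s$ to be invertible, and the other conditions (membership in $G$, relations of $\Gamma$) are polynomial. Let $Y_K=\mathrm{Hom}(\Gamma,K)$, compact and $K$-stable. For invertible $X$,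
$$\|X\|^2+\|X^{-1}\|^2\ge N\big(|\det X|^{2/N}+|\det X|^{-2/N}\big)\ge2N,$$
with equality for unitary $X$. Summing over $X=X_s$, $s\in S$, gives $2\|\rho\|^2\ge2N|S|$ on $Y$, with equality on $Y_K$. So $Y_K\subset\mathcal M$. An element $g\in G$ fixes the vector $\rho$ exactly when it commutes with $\rho(\Gamma)$. By Lemma 4 we need a homotopy $F$, again in three steps.

**Step 1.** The purpose is to make $\rho(Z)$ unitary. Let $\rho\in\mathcal M$. For $z\in Z$ the element $\rho(z)\in G$ commutes with $\rho(\Gamma)$, so it fixes $\rho$. Write $\rho(z)=k_zp_z$ for its polar decomposition. By Lemma 2, $k_z$ and all $p_z^s$ commute with $\rho(\Gamma)$.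

We first show that $z\mapsto p_z$ and $z\mapsto k_z$ are homomorphisms. Let $z,w\in Z$. Then $p_z$ commutes with $\rho(w)$ and, being Hermitian, with $\rho(w)^*$. Hence it commutes with $p_w$ and with $k_w=\rho(w)p_w^{-1}$. So $\rho(zw)=k_zp_zk_wp_w=(k_zk_w)(p_zp_w)$, where $k_zk_w$ is unitary and $p_zp_w$, a product of commuting positive matrices, is positive. Uniqueness of the polar decomposition gives $k_{zw}=k_zk_w$ and $p_{zw}=p_zp_w$.

Next we show that if $z\in Z$ has finite order in $\Gamma^{ab}$, then $p_z=I$. Let $E_\mu$ be an eigenspace of $p_z$, with eigenvalue $\mu>0$. It is stable under $\rho(\Gamma)$ and under $k_z=\rho(z)p_z^{-1}$, because both commute with $p_z$. On $E_\mu$ we have $\rho(z)=\mu k_z$, so $|\det(\rho(z)|_{E_\mu})|=\mu^{\dim E_\mu}$. The character $\gamma\mapsto\det(\rho(\gamma)|_{E_\mu})$ factors through $\Gamma^{ab}$, so its value at $z$ is a root of unity. Hence $\mu=1$.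

In Theorem A we divided $A$ by $p^{1/n}$ and left $B$ alone. In general we need a homomorphism $\gamma\mapsto P_\gamma$ on all of $\Gamma$ that extends $z\mapsto p_z$. Let $Q=\Gamma^{ab}/\text{torsion}$, a finitely generated free abelian group, and let $\bar Z$ be the image of $Z$ in $Q$. Choose, depending only on $\Gamma$ and $Z$, elements $z_1,\dots,z_d\in Z$ whose images form a basis of $\bar Z$, and a linear retraction $Q\otimes\mathbb R\to\bar Z\otimes\mathbb R$. Its coordinates in this basis are homomorphisms $c_1,\dots,c_d:\Gamma\to\mathbb R$, and for $z\in Z$ we have $\bar z=\sum_ic_i(z)\bar z_i$ with $c_i(z)\in\mathbb Z$. Put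
$$P_\gamma=\prod_{i=1}^dp_{z_i}^{c_i(\gamma)} .$$
The $p_{z_i}$ commute with one another and with $\rho(\Gamma)$, and their real powers lie in $\mathcal P$ by Lemma 1. So $P_\gamma\in\mathcal P$, $P_\gamma$ commutes with $\rho(\Gamma)$, and $\gamma\mapsto P_\gamma$ is a homomorphism. For $z\in Z$ the element $z\prod_iz_i^{-c_i(z)}$ of $Z$ has trivial image in $Q$, so it has finite order in $\Gamma^{ab}$; by the previous paragraph, $p_z=\prod_ip_{z_i}^{c_i(z)}=P_z$. For $\Gamma_n$ with $z_1=a^n$ one may choose $c_1(a)=\frac1n$ and $c_1(b)=0$, and one recovers $P_a=p^{1/n}$, $P_b=I$.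

For $s\in[0,1]$ put $\rho_s(\gamma)=\rho(\gamma)P_\gamma^{-s}$. Since the matrices $P_\gamma$ commute with one another and with $\rho(\Gamma)$, $\rho_s$ is a homomorphism $\Gamma\to G$. It is continuous in $(\rho,s)$, because $p_{z_i}=(\rho(z_i)^*\rho(z_i))^{1/2}$ is continuous in $\rho$. It is $K$-equivariant, and it is constant in $s$ if $\rho\in Y_K$, since then all $p_{z_i}=I$. At $s=1$, $\rho_1(z)=\rho(z)p_z^{-1}=k_z\in K$ for all $z\in Z$.

**Step 2.** The purpose is to make each $\rho|_{\Gamma_i}$ unitary without changing $\rho|_Z$. Let $\rho\in Y$ with $\rho(Z)\subset K$. For $\gamma\in\Gamma_i$ put $x_\gamma=\rho(\gamma)^*\rho(\gamma)\in\mathcal P$. For $z\in Z$, since $\rho(z)$ is unitary,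
$$x_{z\gamma}=\rho(\gamma)^*\rho(z)^*\rho(z)\rho(\gamma)=x_\gamma .$$
So $x_\gamma$ depends only on the class of $\gamma$ in the finite group $\Gamma_i/Z=F_i$, and we may put $h_i=\mathrm{bar}\{x_\gamma\}_{\gamma\in F_i}\in\mathcal P$. For $\delta\in\Gamma_i$ we have $\rho(\delta)^*x_\gamma\rho(\delta)=x_{\gamma\delta}$, and $\gamma\mapsto\gamma\delta$ permutes $F_i$. By the equivariance and symmetry in Lemma 6,
$$\rho(\delta)^*h_i\rho(\delta)=h_i\qquad\text{for all }\delta\in\Gamma_i .\tag{7}$$
As after (5), it follows that $h_i^{1/2}\rho(\delta)h_i^{-1/2}$ is unitary. It lies in $G$, since $h_i^{\pm1/2}\in\mathcal P$, so it lies in $K$. For $\delta=z\in Z$ the matrix $\rho(z)$ is unitary, and (7) says that $h_i$ commutes with $\rho(z)$; so do all its powers.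

For $s\in[0,1]$ put $\rho_{i,s}=h_i^{s/2}\,\rho|_{\Gamma_i}\,h_i^{-s/2}$ for $i=1,\dots,m$, and keep $\rho_Z=\rho|_Z$ and $B_j=\rho(b_j)$ unchanged. On $Z$ each $\rho_{i,s}$ equals $\rho_Z$, and the $B_j$ centralize $\rho_Z(Z)$. By Lemma 5 these data define homomorphisms $\Gamma\to G$. At $s=1$ all $\rho_{i,1}$, as well as $\rho_Z$, are $K$-valued. The deformation is continuous: $h_i$ is a continuous function of finitely many values of $\rho$ (one representative for each class in $F_i$), and each $s'\in S$ is a fixed word in elements of the $\Gamma_i$, of $Z$, and the $b_j$. It is $K$-equivariant by Lemma 6. It is constant on $Y_K$, where all $x_\gamma=I$ and so $h_i=I$.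

**Step 3.** The purpose is to make the $B_j$ unitary. We now have $\rho|_{\Gamma_i}$ and $\rho_Z$ with values in $K$. Put $q_j=(B_j^*B_j)^{1/2}\in\mathcal P$, and for $s\in[0,1]$ replace $B_j$ by $B_jq_j^{-s}\in G$, leaving the $\rho_i$ and $\rho_Z$ unchanged. For $z\in Z$, $B_j$ commutes with $\rho_Z(z)$ and with $\rho_Z(z)^{-1}=\rho_Z(z)^*$. Taking adjoints of the second relation, $\rho_Z(z)$ commutes with $B_j^*$, hence with all powers of $q_j$. So $B_jq_j^{-s}$ centralizes $\rho_Z(Z)$, and Lemma 5 gives homomorphisms $\Gamma\to G$. At $s=1$, $B_jq_j^{-1}\in G\cap\mathrm U(N)=K$, and the representation lies in $Y_K$. The deformation is continuous, $K$-equivariant, and constant on $Y_K$, where $q_j=I$.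

**Assembly.** Step 1 is defined on $\mathcal M$, Step 2 wherever $\rho(Z)\subset K$, and Step 3 wherever $\rho_Z$ and the $\rho_i$ are $K$-valued. Their concatenation $F:\mathcal M\times[0,1]\to Y$ satisfies the hypotheses of Lemma 4, which proves Theorem B. $\blacksquare$

## 9. Link, knot and Seifert groups covered by Theorem B

**Corollary.** Theorem B applies, for every complex reductive $G$ (for example $\mathrm{GL}_r,\mathrm{SL}_r,\mathrm{PGL}_r,\mathrm{Sp}_{2r},\mathrm{SO}_r$), to the following groups.

1. The groups $\Gamma_n$ of all twisted Hopf links $H_n$.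
2. All torus knot groups $\langle x,y\mid x^p=y^q\rangle$.
3. The groups $\mathbb Z^d\times F_k$, where $F_k$ is free of rank $k$.
4. The group $\pi_1$ of any compact orientable Seifert fibred $3$-manifold with nonempty boundary and orientable base.

*Proof.* Item 1 was checked in Section 1. For item 2 take $Z=\langle x^p\rangle$: the element $x^p=y^q$ commutes with $x$ and with $y$, and $\Gamma/Z=\mathbb Z/p*\mathbb Z/q$. For item 3 take $Z=\mathbb Z^d$, with quotient $F_k=\mathbb Z^{*k}$.

For item 4, the standard presentation has generators $a_i,b_i$ for the handles of the base, $c_j$ for the exceptional fibres, $d_1,\dots,d_l$ with $l\ge1$ for the boundary components, and $h$ for the regular fibre. The relations say that $h$ is central, that $c_j^{\alpha_j}h^{\beta_j}=1$, and that $\prod_i[a_i,b_i]\prod_jc_j\prod_kd_k$ is a power of $h$ (equal to $1$ in a suitable normalization). Take $Z=\langle h\rangle$. In $\Gamma/Z$ the last relation expresses $d_l$ in terms of the other generators. Eliminating $d_l$ leaves only the relations $c_j^{\alpha_j}=1$, so $\Gamma/Z$ is a free product of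 cyclic groups. $\square$
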